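\title{A linear bound for faces of girth-saturated graphs on surfaces}

\begin{abstract}
Let $G$ be a graph embedded on a closed surface of genus $g\ge 1$ with no cycle of length less than $\ell$, and suppose that every new edge creates a crossing or a cycle of length less than $\ell$. We prove that every facial cycle of $G$ has length at most $252\,g\ell$, which is the right order of magnitude for $\ell\ge 6$. The proof finds four edges of a long facial cycle and four shortest paths between their ends that cross in the pattern of the sign $\#$ in the universal cover. The four arms of this pattern are bounded by closed walks of total length at most $4\ell-4$, and each of these walks contains a cycle.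
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $\ell\ge3$. Draw a graph on a surface and keep adding edges as long as this creates neither a crossing nor a cycle shorter than $\ell$. When the process stops, how long can a face be? A long face leaves room for many chords. Each chord can be forbidden only because its ends are already joined by a short path, and all these short paths have to be routed outside the face without forming a short cycle. This paper determines how the length of such a face can grow with $\ell$ and with the genus.

All graphs are finite and simple unless they are said to be lifts to a covering space. A closed surface $\Sigma$ is compact, connected and without boundary; it is either the sphere with $g$ handles $\mathbb S_g$ or the sphere with $g$ crosscaps $\mathbb N_g$, and in both cases $g$ is called its \emph{genus}. Its \emph{Euler genus} is $\varepsilon=2-\chi(\Sigma)$, so $\varepsilon(\mathbb S_g)=2g$ and $\varepsilon(\mathbb N_g)=g$. Embeddings have no crossings and are tame. A \emph{face} of an embedded graph $G$ is a component of $\Sigma\setminus G$; faces need not be discs. A \emph{facial cycle} is a cycle of $G$ that is the boundary of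 a face. Let $\mathrm f_{\max}(G)$ be the length of a longest facial cycle of $G$, and let $\mathrm f_{\max}(G)=0$ if there is none. We write $|P|$ for the number of edges of a path, cycle or walk $P$, and $d$ for the distance in $G$.

A graph $G$ embedded on $\Sigma$ is \emph{maximal $\mathcal C_{<\ell}$-free} if it has no cycle of length less than $\ell$, but adding any new edge with both ends in $G$ creates a crossing on $\Sigma$ or a cycle of length less than $\ell$. Put
\[
\mathrm f_{\max}(\ell,\Sigma)=\max\{\mathrm f_{\max}(G): G \text{ is a maximal } \mathcal C_{<\ell}\text{-free graph embedded on }\Sigma\}.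
\]

Two simple cases show what to expect. First, let $G$ be a cycle of length $2\ell-3\ge\ell$ drawn in a disc of $\Sigma$. Any two of its vertices are at distance at most $\ell-2$, so every chord closes a cycle of length at most $\ell-1$. Hence $\mathrm f_{\max}(\ell,\Sigma)\ge 2\ell-3$ on every surface, and the growth in $\ell$ is at least linear. Second, let $\ell=3$. Short cycles do not exist, so the $n$ vertices of a facial cycle of a maximal graph are pairwise adjacent. A new vertex inside the face, joined to all of them, gives an embedding of $K_{n+1}$, and the Euler bound $|E|\le 3(|V|-2+\varepsilon)$ yields $\binom{n+1}{2}\le 3(n-1+\varepsilon)$. On the sphere this says $n\le3$, and in general it lets $n$ grow with the genus at most like $\sqrt\varepsilon$.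

For larger $\ell$ the genus has a stronger effect. It is known that $\mathrm f_{\max}(\ell,\Sigma)$ is finite for every $\ell$ and every closed surface $\Sigma$, and that for $\ell\ge6$ and every closed surface $\Sigma$ of genus $g\ge1$,
\begin{equation}\label{eq:known}
g(\ell-4)\le \mathrm f_{\max}(\ell,\Sigma)\le 24(2g+1)\ell^2 .
\end{equation}
Both sides are linear in $g$, and they differ by a factor of order $\ell$. This leads to the following question of Axenovich, Kie{\ss}le, Sagdeev and Zhukovskii~\cite{AKSZ}: is there an absolute constant $c>0$ such that $\mathrm f_{\max}(\ell,\Sigma)\le c\,g\ell$ for every closed surface $\Sigma$ of genus $g\ge1$ and every $\ell\ge3$? The answer is yes.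

\begin{theorem}\label{thm:main}
For every closed surface $\Sigma$ of Euler genus $\varepsilon$ and every $\ell\ge3$,
\[
\mathrm f_{\max}(\ell,\Sigma)<36(3\varepsilon+1)(\ell-1).
\]
In particular, $\mathrm f_{\max}(\ell,\Sigma)\le 252\,g\ell$ if $\Sigma$ has genus $g\ge1$.
\end{theorem}

The bound includes the sphere, where $\varepsilon=0$. For $\mathbb N_g$ it gives $36(3g+1)(\ell-1)\le144\,g\ell$. For $\ell\ge6$ we have $\ell-4\ge\ell/3$, so the lower bound in \eqref{eq:known} and Theorem~\ref{thm:main} give
\[
\tfrac13\,g\ell\le \mathrm f_{\max}(\ell,\Sigma)\le 252\,g\ell\qquad(\ell\ge6,\ g\ge1),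
\]
that is, $\mathrm f_{\max}(\ell,\Sigma)=\Theta(g\ell)$. The proof of Theorem~\ref{thm:main} does not use \eqref{eq:known}.

Maximality enters only through the distances between vertices of one face. The statement that we actually prove is the following.

\begin{theorem}\label{thm:metric}
Let $\ell\ge3$, and let $G$ be a graph with no cycle of length less than $\ell$, embedded on a closed surface $\Sigma$ of Euler genus $\varepsilon\ge0$. Let $C$ be a facial cycle of $G$ with $d(u,v)\le\ell-2$ for all $u,v\in V(C)$. Then $|C|<36(3\varepsilon+1)(\ell-1)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:metric}]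
Let $G$ be maximal $\mathcal C_{<\ell}$-free, and let the facial cycle $C$ bound the face $F$. If $u,v\in V(C)$ are distinct and non-adjacent, the edge $uv$ can be drawn in $F$ without crossings. So it creates a cycle of length at most $\ell-1$ through $uv$, and removing $uv$ from this cycle shows $d(u,v)\le\ell-2$. Adjacent vertices have $d(u,v)=1\le\ell-2$. Thus Theorem~\ref{thm:metric} applies to $C$. If $\Sigma$ has genus $g\ge1$, then $\varepsilon\le2g$ and $36(6g+1)\le252g$.
\end{proof}

\section{The idea: two crossing strips}\label{sec:idea}

Consider the sphere. Then $G$ is drawn in a closed disc with boundary $C$. Take two disjoint subpaths $I$ and $J$ of $C$, and draw the disc with $I$ at the bottom and $J$ at the top, both ordered from left to right. Choose edges $e_1=w_1u_1$ and $e_2=w_2u_2$ of $I$ and edges $e_2'=w_2'u_2'$ and $e_1'=w_1'u_1'$ of $J$ with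
\[
w_1<u_1<w_2<u_2,\qquad w_2'<u_2'<w_1'<u_1' .
\]
For $i=1,2$ let $L_i$ be a shortest path from $w_i$ to $w_i'$ and $R_i$ a shortest path from $u_i$ to $u_i'$. Think of $L_i$ and $R_i$ as the left and right borders of a strip that joins $e_i$ to $e_i'$. The two strips must cross.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!22] (0,0)--(2,0)--(3.5,1.2)--(2.5,2)--cycle;
\fill[gray!22] (5,0)--(7,0)--(4.5,2)--(3.5,1.2)--cycle;
\fill[gray!22] (0,4)--(2,4)--(3.5,2.8)--(2.5,2)--cycle;
\fill[gray!22] (5,4)--(7,4)--(4.5,2)--(3.5,2.8)--cycle;
\draw (-0.8,0)--(7.8,0) node[right]{$I$};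
\draw (-0.8,4)--(7.8,4) node[right]{$J$};
\draw[very thick] (0,0)--(2,0) (5,0)--(7,0) (0,4)--(2,4) (5,4)--(7,4);
\draw (0,0)--(5,4) (2,0)--(7,4) (5,0)--(0,4) (7,0)--(2,4);
\draw plot[only marks,mark=*,mark size=1.5pt] coordinates
{(0,0) (2,0) (5,0) (7,0) (0,4) (2,4) (5,4) (7,4) (2.5,2) (3.5,1.2) (4.5,2) (3.5,2.8)};
\draw (0,0) node[below]{$w_1$} (1,0) node[below]{$e_1$} (2,0) node[below]{$u_1$}
      (5,0) node[below]{$w_2$} (6,0) node[below]{$e_2$} (7,0) node[below]{$u_2$}
      (0,4) node[above]{$w_2'$} (1,4) node[above]{$e_2'$} (2,4) node[above]{$u_2'$}
      (5,4) node[above]{$w_1'$} (6,4) node[above]{$e_1'$} (7,4) node[above]{$u_1'$};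
\draw (2.4,2) node[left]{$z_{LL}$} (4.6,2) node[right]{$z_{RR}$}
      (3.5,1.1) node[below]{$z_{RL}$} (3.5,2.9) node[above]{$z_{LR}$};
\draw (0.8,1) node{$L_1$} (2.85,0.3) node{$R_1$} (4.15,0.3) node{$L_2$} (6.2,1) node{$R_2$};
\end{tikzpicture}
\caption{Two crossing strips between subpaths $I$ and $J$ of the facial cycle. The shortest paths $L_1,R_1$ join the ends of $e_1$ to those of $e_1'$, and $L_2,R_2$ join the ends of $e_2$ to those of $e_2'$. Each edge of the four paths lies on the boundary of exactly one of the four shaded arms.}\label{fig:cross}
\end{figure}

Suppose that the four paths lie as in Figure~\ref{fig:cross}. Removing the central quadrilateral from the union of the strips leaves four arms, each bounded by a cycle through one of $e_1,e_2,e_1',e_2'$. The path $L_1$ is cut by its two crossing points into three pieces. The first and the last piece border the two arms of its own strip, and the middle piece closes off an arm of the other strip. The same holds for the other three paths, so every edge of the four paths is used exactly once, and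
\begin{equation}\label{eq:count}
4\ell\ \le\ \text{total length of the four cycles}\ =\ 4+|L_1|+|R_1|+|L_2|+|R_2|\ \le\ 4+4(\ell-2).
\end{equation}
This is a contradiction, by a margin of one edge per path. The following example shows that the margin is real, so that no argument that loses even an additive constant in the distances can prove Theorem~\ref{thm:metric}.

\begin{example}\label{ex:wheel}
Let $\ell=2h+1$ with $h\ge1$. Take a wheel with $k\ge\ell$ rim vertices, replace each spoke by a path of length $h$, and embed the result in a disc of $\Sigma$. A cycle through the hub has length $2h+t\ge\ell$, where $t\ge1$ is its number of rim edges, and the only other cycle is the rim, of length $k\ge\ell$. The rim is a facial cycle, and any two rim vertices are at distance at most $2h=\ell-1$. Since $k$ is arbitrary, no bound at all holds if $\ell-2$ is replaced by $\ell-1$ in Theorem~\ref{thm:metric}, even on the sphere; for odd $\ell$ the distance hypothesis is best possible.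

Run the count \eqref{eq:count} on this graph, with four rim edges that are pairwise more than $2h$ apart along the rim. Each of $L_1,R_1,L_2,R_2$ consists of two spokes, the central quadrilateral shrinks to the hub, and each arm is bounded by a cycle of length $2h+1=\ell$. The total is $4\ell=4+4(\ell-1)$, so \eqref{eq:count} with $\ell-1$ in place of $\ell-2$ holds with equality. Read with $\ell=2h+2$, the same graph satisfies the distance hypothesis and has girth $\ell-1$, so for even $\ell$ the girth hypothesis cannot be weakened.
\end{example}

In general the four paths do not lie as in Figure~\ref{fig:cross}: they can share edges and run along $C$. The arms are then bounded by closed walks, not cycles. This does little harm, because of the following fact.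

\begin{lemma}\label{lem:walk}
If a closed walk $W$ in a simple graph uses an edge $e$ exactly once, then some cycle through $e$ has length at most $|W|$.
\end{lemma}

\begin{proof}
Deleting $e$ from $W$ leaves a walk between the ends of $e$ that avoids $e$. It contains a path between the ends of $e$ that avoids $e$, and this path together with $e$ is a cycle because the graph is simple.
\end{proof}

So it suffices that each of the four edges is absent from the three paths that border its arm. These are twelve conditions. Eight of them say that $e_i$ and $e_i'$ avoid the borders $L_i,R_i$ of their own strip. The other four concern the opposite strip: $e_1\notin L_2$, $e_2\notin R_1$, $e_1'\notin R_2$, $e_2'\notin L_1$. They do not follow from the first eight: if $G=C$ and $R_1$ avoids $e_1$, then $R_1$ runs along $C$ from $u_1$ to the right and passes through $e_2$.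

The proof consists in producing such a configuration on a long facial cycle. Section~\ref{sec:prelim} breaks ties between shortest paths, so that two of them meet in a single subpath. Sections~\ref{sec:genus} and~\ref{sec:cover} remove the genus: among $6\varepsilon+2$ disjoint subpaths of $C$ there are two, $I$ and $J$, such that all shortest paths between them lift to the universal cover as paths between one lift of $I$ and one lift of $J$; the cover is planar. Section~\ref{sec:grid} finds nine pairwise crossing strips that satisfy the first eight conditions, each in blocks of $2(\ell-1)$ vertices. Section~\ref{sec:return} shows that two of the nine strips satisfy the other four conditions, and Section~\ref{sec:final} carries out the count. This accounts for the constant: $(6\varepsilon+2)\cdot9\cdot2(\ell-1)=36(3\varepsilon+1)(\ell-1)$.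

\section{The complement of the face, and geodesics}\label{sec:prelim}

For the rest of the paper $G$, $\Sigma$, $C$ are as in Theorem~\ref{thm:metric}, $F$ is a face with boundary $C$, and $n=|C|$.

\subsection*{The surface $X$}
Since the embedding is tame, a small disc around an interior point of an edge is cut by the edge into two half-discs, the \emph{sides} of the edge, and a small disc around a vertex $v$ is cut by the edges at $v$ into sectors, the \emph{corners} at $v$. Each side and each corner lies in one face, and an edge belongs to the boundary of $F$ exactly when at least one of its sides lies in $F$.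

We first dispose of the case in which some edge $e$ of $C$ has $F$ on both sides. Let $v$ be an end of $e$ and $e'$ the other edge of $C$ at $v$. Both corners at $v$ next to $e$ lie in $F$, so the edges that precede and follow $e$ in the cyclic order at $v$ lie on the boundary $C$ of $F$. Both of them are therefore $e'$. Hence $v$ has degree $2$, and $e'$ has $F$ on both sides as well. Going around $C$, we see that $C$ is a component of $G$. Then the distance hypothesis gives $\lfloor n/2\rfloor\le\ell-2$, so $n\le2\ell-3$ and Theorem~\ref{thm:metric} holds.

From now on every edge of $C$ has $F$ on exactly one side. Let $v\in V(C)$. A corner at $v$ that lies in $F$ is bounded by edges of $C$, hence by the two edges of $C$ at $v$. If $v$ has degree at least $3$, at most one corner is bounded by these two edges; if $v$ has degree $2$, the two corners cannot both lie in $F$. So exactly one corner at $v$ lies in $F$, and both $F\cup C$ and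
\[
X=\Sigma\setminus F
\]
are compact surfaces with boundary $C$. We have $G\subset X$. The surface $X$ is connected, because $C$ is connected and a component of $X$ disjoint from $C$ would be open and closed in $\Sigma$.

We use two standard facts on Euler characteristics. If compact surfaces are glued along boundary circles, their Euler characteristics add. A compact connected surface with non-empty boundary has $\chi\le1$, with equality exactly for the disc, and $\chi\le0$ otherwise. The face $F$ may carry handles or crosscaps that $G$ cannot use, and we discard them: let $\Sigma'$ be the closed surface obtained from $X$ by gluing in an open disc $F'$ along $C$. Then $\chi(\Sigma')=\chi(X)+1\ge\chi(X)+\chi(F\cup C)=\chi(\Sigma)$, so the Euler genus $\varepsilon'$ of $\Sigma'$ satisfies $\varepsilon'\le\varepsilon$.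

\subsection*{Geodesics}
Two shortest paths can meet, separate and meet again, which would destroy the picture of Figure~\ref{fig:cross}. A small perturbation of the edge lengths prevents this. Number the edges of $G$ as $f_1,f_2,\dots$ and put $\lambda(f_k)=1+2^{-k-1}$. The $\lambda$-length of a path $P$ is $|P|$ plus an excess in $[0,\tfrac12)$, and by uniqueness of binary expansions the excess determines the edge set of $P$. So distinct paths with the same ends have distinct $\lambda$-lengths, and between any two vertices $x,y$ of one component there is a unique $\lambda$-shortest path $\gamma(x,y)$. We call these paths \emph{geodesics} and write $d_\lambda$ for the $\lambda$-distance. Since the excess is less than $1$, the geodesic $\gamma(x,y)$ has $d(x,y)$ edges. Subpaths of geodesics are geodesics, and a walk from $x$ to $y$ of $\lambda$-length $d_\lambda(x,y)$ is $\gamma(x,y)$. In particular: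
\begin{itemize}
\item[(G1)] If two geodesics both contain $x$ and $y$, then their subpaths between $x$ and $y$ both equal $\gamma(x,y)$.
\end{itemize}
For $a\in V(C)$ let $T_a=\bigcup_{v\in V(C)}\gamma(a,v)$. Every edge of $T_a$ is the last edge of $\gamma(a,y)$ for one of its ends $y\ne a$, and $y$ determines the edge. So the connected graph $T_a$ has fewer edges than vertices and is a tree; it contains $V(C)$, and its path from $a$ to $v\in V(C)$ is $\gamma(a,v)$. The girth hypothesis forces edges of $C$ outside this tree to be far from $a$.
\begin{itemize}
\item[(G2)] If $wu\in E(C)\setminus E(T_a)$, then $d(a,w)+d(a,u)\ge\ell-1$.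
\end{itemize}
Indeed, the closed walk $\gamma(a,w)\,wu\,\gamma(u,a)$ uses $wu$ exactly once, so by Lemma~\ref{lem:walk} its length $d(a,w)+d(a,u)+1$ is at least $\ell$.

\section{Most edges of $C$ do not see the genus}\label{sec:genus}

As $v$ moves along $C$, the geodesic $\gamma(a,v)$ may jump from one side of a handle to the other. We show that this happens at most $2\varepsilon$ times. This section is the only place where the genus enters the bound.

\begin{definition}
Let $a\in V(C)$. An edge $e=wu$ of $C$ is \emph{$a$-trivial} if the closed walk $\gamma(a,w)\,e\,\gamma(u,a)$ is null-homotopic in $X$.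
\end{definition}

Exchanging $w$ and $u$ reverses the walk, so the definition does not depend on the order of the ends.

\begin{lemma}\label{lem:trivial}
For each $a\in V(C)$, at most $2\varepsilon$ edges of $C$ are not $a$-trivial.
\end{lemma}

\begin{proof}
Let $T=T_a$. An edge of $C$ in $T$ is $a$-trivial, since the closed walk then lies in a tree. Let $\mu$ be the number of edges of $C$ not in $T$, the \emph{non-tree edges}, and let $H=T\cup C$, viewed in $\Sigma'$. As $V(C)\subset V(T)$, the graph $H$ is $T$ with $\mu$ edges added, and $\chi(H)=1-\mu$. The disc $F'$ is a face of $H$. We show that most non-tree edges cut off a disc face of $H$ on their own.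

Let $U$ be a closed regular neighborhood of $H$ in $\Sigma'$; it deformation retracts to $H$. The closure of $\Sigma'\setminus U$ has one component $\Phi_\varphi$ in each face $\varphi$ of $H$, a compact connected surface with non-empty boundary. Call $\varphi$ a \emph{disc face} if $\Phi_\varphi$ is a disc, and let $k_d$ be the number of disc faces other than $F'$. Then
\[
2-\varepsilon'=\chi(U)+\sum_\varphi\chi(\Phi_\varphi)\le(1-\mu)+1+k_d ,
\]
so $k_d\ge\mu-\varepsilon'$.

Each non-tree edge has one side in $F'$ and one side in a face other than $F'$; call the latter its \emph{inner side}. Every face $\varphi\ne F'$ contains an inner side. Otherwise the boundary of $\varphi$ lies in $T$, so $\varphi$ is open and closed in $\Sigma'\setminus T$. But $\Sigma'\setminus T$ is connected, because a regular neighborhood of the tree $T$ is a disc $\Delta$, the set $\Delta\setminus T$ is an annulus containing $\partial\Delta$, and the complement of the interior of $\Delta$ is connected. Thus $\varphi=\Sigma'\setminus T\supset F'$, which is false.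

Let $k_1$ be the number of disc faces other than $F'$ that contain exactly one inner side. Counting the $\mu$ inner sides gives $\mu\ge k_1+2(k_d-k_1)$, hence $k_1\ge2k_d-\mu\ge\mu-2\varepsilon'$. Let $\varphi$ be such a face and $e=wu$ its non-tree edge. The boundary circle of $\Phi_\varphi$ follows a closed walk in $H$ that traverses each edge once for every side in $\varphi$; so this walk consists of $e$ and a walk in $T$ from $u$ to $w$. It is null-homotopic in the closure of $\varphi$, which lies in $X$. In the tree $T$, the walk from $u$ to $w$ is homotopic with fixed ends to $\gamma(u,a)\gamma(a,w)$. Therefore $e\,\gamma(u,a)\gamma(a,w)$ is null-homotopic in $X$, and $e$ is $a$-trivial. Different faces $\varphi$ give different edges $e$, since each non-tree edge has one inner side. So at most $2\varepsilon'\le2\varepsilon$ non-tree edges are not $a$-trivial.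
\end{proof}

We now argue by contradiction. Put
\[
s=18(\ell-1),\qquad N=6\varepsilon+2,
\]
so that $sN=36(3\varepsilon+1)(\ell-1)$, and \emph{assume that $n\ge sN$}. We want two long subpaths $I,J$ of $C$ between which geodesics behave as in a disc. Asking that every edge of $J$ be $a$-trivial for all $s$ vertices $a$ of $I$ would cost a factor $s$ in the count below. We ask this only for three vertices; Lemma~\ref{lem:lift} will show that this is enough.

\begin{lemma}\label{lem:IJ}
There are vertex-disjoint subpaths $I,J$ of $C$ with $s$ vertices each, where $I$ has ends $a_0,a_1$ and $J$ has an end $r_0$, such that every edge of $J$ is $a_0$-trivial and $a_1$-trivial, and every edge of $I$ is $r_0$-trivial.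
\end{lemma}

\begin{proof}
Take vertex-disjoint subpaths $A_1,\dots,A_N$ of $C$ with $s$ vertices each, and let $b_k,c_k$ be the ends of $A_k$. Call an ordered pair $(k,m)$ with $k\ne m$ \emph{obstructed} if $A_m$ contains an edge that is not $b_k$-trivial, or $A_m$ contains an edge that is not $c_k$-trivial, or $A_k$ contains an edge that is not $b_m$-trivial. By Lemma~\ref{lem:trivial}, for fixed $k$ each of the first two events occurs for at most $2\varepsilon$ values of $m$, and for fixed $m$ the third occurs for at most $2\varepsilon$ values of $k$. So at most $6\varepsilon N<(6\varepsilon+1)N=N(N-1)$ pairs are obstructed. For a pair that is not obstructed take $I=A_k$, $J=A_m$, $a_0=b_k$, $a_1=c_k$, $r_0=b_m$.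
\end{proof}

Fix such $I,J,a_0,a_1,r_0$. We write $a\in I$ and $r\in J$ for vertices of these paths.

\section{The planar picture in the universal cover}\label{sec:cover}

\subsection*{The cover and its collar}
Let $p\colon\tilde X\to X$ be the universal cover, and let $\tilde G=p^{-1}(G)$, a possibly infinite graph that contains $\partial\tilde X=p^{-1}(C)$. Recall that a walk in $G$ from $x$ has a unique lift starting at a given vertex of $p^{-1}(x)$, and that every lift of a null-homotopic closed walk is closed. If $\Sigma$ is the sphere, then $X$ is a disc and $p$ is the identity; a reader may keep this case in mind.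

\begin{lemma}\label{lem:girth}
The graph $\tilde G$ is simple and has no cycle of length less than $\ell$.
\end{lemma}

\begin{proof}
The map $p$ sends distinct edges at a vertex to distinct edges. So a loop or a pair of parallel edges of $\tilde G$ would project to a loop or a pair of parallel edges of $G$. Suppose that $\tilde G$ has a cycle of length $q\le\ell-1$, and let $x_0x_1\dots x_q=x_0$ be its projection. Consecutive edges of this closed walk are distinct. Choose $i<j$ with $x_i=x_j$ and $j-i$ minimal. Since $G$ is simple, $j-i=1$ would give a loop and $j-i=2$ would give two equal consecutive edges. So $j-i\ge3$, and $x_i\dots x_j$ is a cycle of $G$ of length at most $\ell-1$, a contradiction.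
\end{proof}

Paths of $\tilde G$ may touch or run along $\partial\tilde X$, which makes separation arguments in $\tilde X$ awkward. We create room by attaching a collar:
\[
Y=\tilde X\cup\bigl(\partial\tilde X\times[0,\infty)\bigr),
\]
with $\partial\tilde X\times\{0\}$ identified with $\partial\tilde X$. The space $Y$ is a non-compact surface without boundary that deformation retracts to $\tilde X$, so it is simply connected. A simply connected surface without boundary is homeomorphic to the sphere or the plane; hence $Y\cong\mathbb R^2$. For $x\in\partial\tilde X$ let $\operatorname{ray}(x)=\{x\}\times[0,\infty)$. Different rays are disjoint, $\operatorname{ray}(x)\cap\tilde X=\{x\}$, and a ray leaves every compact set, since the collar coordinate, extended by $0$ to $\tilde X$, is continuous on $Y$.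

We use the Jordan--Schoenflies theorem in two forms. A simple closed curve $\kappa$ in $Y$ has two complementary components, exactly one of which has compact closure, the \emph{inside}; near a point where $\kappa$ is a straight segment of the collar, the two local sides of $\kappa$ lie in different components. A properly embedded line in $Y$ (an injective curve both of whose ends leave every compact set) closes up to a simple closed curve in $Y\cup\{\infty\}$; so it also has two complementary components, and if $Y$ and the line are oriented, one component lies along its left and the other along its right.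

A \emph{lifted geodesic} is a lift of a geodesic to $\tilde G$. It is a path, and $p$ is injective on it. For a path $P$ and vertices $x,y$ on it, $P[x,y]$ is the subpath between them.
\begin{itemize}
\item[(G3)] The intersection of two lifted geodesics is empty or a common subpath.
\end{itemize}
To see this, let $\tilde x,\tilde y$ be the first and the last common vertex along one of them. By (G1) both subpaths between $\tilde x$ and $\tilde y$ are the lift from $\tilde x$ of $\gamma(p(\tilde x),p(\tilde y))$, so they coincide.

\subsection*{Shielding}
The basic planar fact is that a path joining two boundary vertices separates the boundary segment between them from the rest of the boundary.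

\begin{lemma}[Shield lemma]\label{lem:shield}
Let $K\subset\partial\tilde X$ be a path with ends $\alpha\ne\beta$, and let $P$ be a path in $\tilde G$ from $\alpha$ to $\beta$. Then every path $Q$ in $\tilde G$ from a vertex $x$ of $K$ to a vertex $x'$ of $\partial\tilde X\setminus K$ has a vertex in common with $P$.
\end{lemma}

\begin{proof}
Suppose that $Q$ avoids $P$. Then $x,x'\notin P$, and in particular $x\ne\alpha,\beta$. The set
\[
\kappa=P\cup\bigl(\{\alpha,\beta\}\times[0,1]\bigr)\cup\bigl(K\times\{1\}\bigr)
\]
is a simple closed curve with $\kappa\cap\tilde X=P$. Since $x\notin P$, the ray of $x$ meets $\kappa$ only at $(x,1)$, where it passes from one local side of $\kappa$ to the other. Its part beyond $(x,1)$ misses $\kappa$ and leaves every compact set, so it is not inside $\kappa$. Hence $x$ is inside $\kappa$. The path $Q$ lies in $\tilde X$ and avoids $P$, so it misses $\kappa$, and $x'$ is inside $\kappa$ too. Then the ray of $x'$ must meet $\kappa$. As $x'\notin P$, it does so at positive height in the collar, which forces $x'\in K$, a contradiction.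
\end{proof}

\subsection*{Coherent lifts}
Fix a lift $\tilde I$ of $I$, and let $\tilde a$ be the vertex of $\tilde I$ over $a\in I$. Let $\tilde J$ be the lift of $J$ that contains the end of the lift of $\gamma(a_0,r_0)$ from $\tilde a_0$, and let $\tilde r$ be the vertex of $\tilde J$ over $r\in J$. Both are paths in $\partial\tilde X$, and $\tilde I\cap\tilde J=\emptyset$ because $I\cap J=\emptyset$.

\begin{lemma}\label{lem:lift}
For all $a\in I$ and $r\in J$, the lift of $\gamma(a,r)$ that starts at $\tilde a$ ends at $\tilde r$.
\end{lemma}

We denote this lift by $\Gamma(a,r)$.

\begin{proof}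
Say that $(a,r)$ is \emph{coherent} if the claim holds for it; equivalently, the lift of $\gamma(r,a)$ from $\tilde r$ ends at $\tilde a$. Coherence propagates along trivial edges. Let $(a,w)$ be coherent and let $e=wu$ be an $a$-trivial edge of $J$. The lift of $\gamma(a,w)\,e\,\gamma(u,a)$ from $\tilde a$ is closed; it reaches $\tilde w$, then follows the edge of $\tilde J$ over $e$ to $\tilde u$, and then returns to $\tilde a$ along a lift of $\gamma(u,a)$. So $(a,u)$ is coherent. The same holds with the roles of $I$ and $J$ exchanged.

The pair $(a_0,r_0)$ is coherent by the choice of $\tilde J$. All edges of $J$ are $a_0$-trivial, so $(a_0,r)$ is coherent for every $r$. All edges of $I$ are $r_0$-trivial, so $(a_1,r_0)$ is coherent. All edges of $J$ are $a_1$-trivial, so $(a_1,r)$ is coherent for every $r$.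

Now let $a\in I$ and $r\in J$ be arbitrary, and let $Q$ be the lift of $\gamma(a,r)$ from $\tilde a$. It ends at a vertex $\hat r\in\partial\tilde X$ over $r$, and $\hat r\notin\tilde I$ since $r\notin I$. The paths $\Gamma(a_0,r)$ and $\Gamma(a_1,r)$ both contain $\tilde r$, so their union contains a path $P$ from $\tilde a_0$ to $\tilde a_1$. By the shield lemma with $K=\tilde I$, the path $Q$ meets $P$ in a vertex $\tilde x$, say $\tilde x\in\Gamma(a_i,r)$. From $x=p(\tilde x)$ on, both $\gamma(a,r)$ and $\gamma(a_i,r)$ continue along $\gamma(x,r)$ by (G1). Lifting $\gamma(x,r)$ from $\tilde x$ gives $\hat r=\tilde r$.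
\end{proof}

\subsection*{Left and right}
Orient $Y$, and orient $\partial\tilde X$ so that $\tilde X$ lies on its left. Order $\tilde I$, and hence $I$, along this orientation; order $\tilde J$, and hence $J$, \emph{against} it. In Figure~\ref{fig:cross} the boundary is oriented counterclockwise, and both orders go from left to right. For $\Gamma=\Gamma(a,r)$ let
\[
\Gamma^+=\operatorname{ray}(\tilde a)\cup\Gamma\cup\operatorname{ray}(\tilde r),
\]
oriented so that it comes in along $\operatorname{ray}(\tilde a)$ and goes out along $\operatorname{ray}(\tilde r)$. This is a properly embedded line with $\Gamma^+\cap\tilde X=\Gamma$. A point of $Y\setminus\Gamma^+$ is \emph{left} or \emph{right of $\Gamma$} according to the component in which it lies. A connected subset of $\tilde X$ disjoint from $\Gamma$ is entirely left or entirely right of $\Gamma$. The paths $\Gamma(a,r)$ are traversed from $\tilde I$ to $\tilde J$, and the words \emph{before} and \emph{after} refer to this direction.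

\begin{lemma}\label{lem:S0}
Let $\Gamma=\Gamma(a,r)$, and let $\tilde v\notin\Gamma$ be a vertex of $\tilde I$ or $\tilde J$. If $v\in I$ and $v<a$, or $v\in J$ and $v<r$, then $\tilde v$ is left of $\Gamma$. If $v\in I$ and $v>a$, or $v\in J$ and $v>r$, then $\tilde v$ is right of $\Gamma$.
\end{lemma}

\begin{proof}
Picture a piece of $\partial\tilde X$ with its orientation pointing east; then $\tilde X$ lies to the north and the collar to the south. At $(\tilde a,1)$ the line $\Gamma^+$ heads toward $\tilde X$, that is, north, so east, the increasing direction of $\tilde I$, is on its right. At $(\tilde r,1)$ it heads south, so west, the increasing direction of $\tilde J$, is on its right. If $v\in I$, move from $(\tilde a,1)$ along $\tilde I\times\{1\}$ to $(\tilde v,1)$ and then along $\operatorname{ray}(\tilde v)$ to $\tilde v$. After its starting point this curve does not meet $\Gamma^+$, because $\tilde r\notin\tilde I$ and $\tilde v\notin\Gamma$. So $\tilde v$ is on the side that the curve enters first. If $v\in J$, start from $(\tilde r,1)$ and move along $\tilde J\times\{1\}$ instead.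
\end{proof}

\begin{lemma}\label{lem:sides}
Let $a<a'$ in $I$, let $r,r'\in J$, and put $\Gamma=\Gamma(a,r)$ and $\Gamma'=\Gamma(a',r')$.
\begin{itemize}
\item[(a)] \emph{(Crossing.)} If $r>r'$, then $S=\Gamma\cap\Gamma'$ is a non-empty common subpath. The vertices of $\Gamma$ before $S$ are left of $\Gamma'$ and those after $S$ are right of $\Gamma'$. The vertices of $\Gamma'$ before $S$ are right of $\Gamma$ and those after $S$ are left of $\Gamma$.
\item[(b)] \emph{(Parallel.)} If $r<r'$, then no vertex of $\Gamma'$ is left of $\Gamma$, and no vertex of $\Gamma$ is right of $\Gamma'$.
\end{itemize}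
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:S0}, $\tilde a'$ is on $\Gamma$ or right of it, and $\tilde r'$ is on $\Gamma$ or left of it. As $\Gamma'$ is a connected subset of $\tilde X$, it meets $\Gamma$, and $S$ is a common subpath by (G3). The part of $\Gamma'$ before $S$, if non-empty, is connected, disjoint from $\Gamma$ and contains $\tilde a'$, so it is right of $\Gamma$. The part after $S$, if non-empty, contains $\tilde r'$ and is left of $\Gamma$. By Lemma~\ref{lem:S0} for $\Gamma'$, the vertex $\tilde a$ is on $\Gamma'$ or left of it, and $\tilde r$ is on $\Gamma'$ or right of it; so the part of $\Gamma$ before $S$ is left of $\Gamma'$ and the part after $S$ is right of $\Gamma'$.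

(b) By (G3), each component of $\Gamma'\setminus\Gamma$ contains $\tilde a'$ or $\tilde r'$, and this vertex is right of $\Gamma$ by Lemma~\ref{lem:S0}. So the component is right of $\Gamma$. Each component of $\Gamma\setminus\Gamma'$ contains $\tilde a$ or $\tilde r$, and this vertex is left of $\Gamma'$.
\end{proof}

\section{The distance grid and good squares}\label{sec:grid}

We look for strips whose borders avoid their own two edges. A strip is given by an edge of $I$ and an edge of $J$, that is, by a unit square of the grid $I\times J$, and whether a geodesic starts along $I$ or $J$ can be read off from the distance function on this grid.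

Let $v_1<\dots<v_s$ be the vertices of $I$ and $v'_1<\dots<v'_s$ those of $J$. For $1\le i,j\le s$ put $D(i,j)=d_\lambda(v_i,v_j')$. By the distance hypothesis, $0<D(i,j)<\ell-2+\tfrac12$. Planarity enters through one inequality. By Lemma~\ref{lem:sides}(a), the paths $\Gamma(v_i,v'_{j+1})$ and $\Gamma(v_{i+1},v'_j)$ share a vertex. Exchanging the tails of their projections at this vertex gives walks from $v_i$ to $v_j'$ and from $v_{i+1}$ to $v'_{j+1}$ of the same total $\lambda$-length, so
\begin{equation}\label{eq:monge}
D(i,j)+D(i+1,j+1)\le D(i,j+1)+D(i+1,j).
\end{equation}

We draw $i$ horizontally and $j$ vertically. A horizontal unit segment from $(i,j)$ to $(i\pm1,j)$ corresponds to the edge $v_iv_{i\pm1}$, and a vertical one from $(i,j)$ to $(i,j\pm1)$ to the edge $v'_jv'_{j\pm1}$. We put an \emph{arrow} on such a segment, starting at $(i,j)$, if the corresponding edge lies on $\gamma(v_i,v_j')$. The edge is then the edge of this geodesic at its end $v_i$, respectively $v'_j$. According to its direction an arrow is a \emph{right}, \emph{left}, \emph{up} or \emph{down arrow at $(i,j)$}.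

\begin{lemma}\label{lem:arrows}
\begin{itemize}
\item[(a)] Along a unit segment with edge $f$, the values of $D$ differ by at most $\lambda(f)$, and there is an arrow in a given direction if and only if $D$ drops by exactly $\lambda(f)$ in this direction.
\item[(b)] At most one horizontal and at most one vertical arrow start at each point.
\item[(c)] \emph{(Persistence.)} A right arrow at $(i,j)$ implies one at $(i,j')$ for all $j'>j$; a left arrow, for all $j'<j$. An up arrow at $(i,j)$ implies one at $(i',j)$ for all $i'>i$; a down arrow, for all $i'<i$.
\item[(d)] No row or column contains $\ell-1$ consecutive arrows in the same direction.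
\end{itemize}
\end{lemma}

\begin{proof}
(a) We treat a segment from $(i,j)$ to $(i\pm1,j)$ with $f=v_iv_{i\pm1}$; for vertical segments exchange $I$ and $J$. The bound is the triangle inequality. If $f$ is the first edge of $\gamma(v_i,v_j')$, the rest is $\gamma(v_{i\pm1},v_j')$, so $D$ drops by $\lambda(f)$. Conversely, if $D$ drops by $\lambda(f)$, the walk $f\,\gamma(v_{i\pm1},v_j')$ has $\lambda$-length $D(i,j)$ and is therefore $\gamma(v_i,v'_j)$.

(b) The path $\gamma(v_i,v'_j)$ has one edge at $v_i$ and one edge at $v_j'$.

(c) By \eqref{eq:monge}, the difference $\delta(j)=D(i+1,j)-D(i,j)$ is non-increasing in $j$, and by (a) it lies in $[-\lambda,\lambda]$ with $\lambda=\lambda(v_iv_{i+1})$. A right arrow at $(i,j)$ means $\delta(j)=-\lambda$, which passes to larger $j$. A left arrow at $(i+1,j)$ means $\delta(j)=\lambda$, which passes to smaller $j$. By \eqref{eq:monge} again, $D(i,j+1)-D(i,j)$ is non-increasing in $i$; it is minimal for an up arrow at $(i,j)$ and maximal for a down arrow at $(i,j+1)$.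

(d) Along each arrow $D$ drops by more than $1$, and $0<D<\ell-1$.
\end{proof}

\begin{definition}
The unit square with lower left corner $(i,j)$ is \emph{good} if there is no right and no up arrow at $(i,j)$, and no left and no down arrow at $(i+1,j+1)$. Equivalently, neither $v_iv_{i+1}$ nor $v'_jv'_{j+1}$ lies on $\gamma(v_i,v_j')$ or on $\gamma(v_{i+1},v'_{j+1})$.
\end{definition}

A good square is exactly a strip that satisfies its four own conditions from Section~\ref{sec:idea}. Arrows point toward smaller values of $D$, so a good square should be sought next to a maximum of $D$. The maximum over a rectangle may lie on its border, and there we need to know that no arrow points inward.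

\begin{lemma}\label{lem:good}
Let $\mathcal R=[x^-,x^+]\times[y^-,y^+]$ with $x^-<x^+$ and $y^-<y^+$. Suppose that there is no right arrow at the points of $\mathcal R$ with $i=x^-$, no left arrow at those with $i=x^+$, no up arrow at those with $j=y^-$, and no down arrow at those with $j=y^+$. Then $\mathcal R$ contains a good square.
\end{lemma}

\begin{proof}
Let $(i_0,j_0)$ maximize $D$ on $\mathcal R$. There is a horizontal unit segment $\sigma\subset\mathcal R$ at $(i_0,j_0)$ with no arrow starting at $(i_0,j_0)$: take the segment to the right if $i_0=x^-$, the segment to the left if $i_0=x^+$, and one of the two, by Lemma~\ref{lem:arrows}(b), if $x^-<i_0<x^+$. By maximality and Lemma~\ref{lem:arrows}(a), no arrow on $\sigma$ ends at $(i_0,j_0)$. So $\sigma$ carries no arrow. In the same way, with $y^-,y^+$ in place of $x^-,x^+$, there is a vertical unit segment $\tau\subset\mathcal R$ at $(i_0,j_0)$ that carries no arrow. Let $Q\subset\mathcal R$ be the unit square with sides $\sigma$ and $\tau$.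

A right arrow at the lower left corner of $Q$ lies on the bottom side and persists to the top side; a left arrow at the upper right corner lies on the top side and persists to the bottom side. In both cases both horizontal sides carry an arrow, but one of them is $\sigma$. An up arrow at the lower left corner lies on the left side and persists to the right side; a down arrow at the upper right corner lies on the right side and persists to the left side. In both cases both vertical sides carry an arrow, but one of them is $\tau$. So $Q$ is good.
\end{proof}

\subsection*{Gates and nine good squares}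
We want strips that cross pairwise, so we place the squares along the antidiagonal of the grid. Split $I$ into nine blocks $I_1,\dots,I_9$ of $2(\ell-1)$ consecutive vertices, numbered in \emph{increasing} order, and $J$ into nine such blocks $J_1,\dots,J_9$, numbered in \emph{decreasing} order. The \emph{lower} and \emph{upper half} of a block are its $\ell-1$ smallest and $\ell-1$ largest vertices.

By Lemma~\ref{lem:arrows}(d), the lower half of $I_k$ contains a vertex $v_i$ with no right arrow at $(i,s)$; call its index $x_k^-$. Right arrows persist upward, so there is no right arrow anywhere in the column $i=x_k^-$. The other three cases use the row or column toward which the arrows persist. The upper half of $I_k$ contains an index $x_k^+$ with no left arrow at $(x_k^+,1)$, hence none in its column. The lower half of $J_k$ contains an index $y_k^-$ with no up arrow at $(s,y_k^-)$, hence none in its row. The upper half of $J_k$ contains an index $y_k^+$ with no down arrow at $(1,y_k^+)$, hence none in its row. We call the vertices with these indices the \emph{lower} and \emph{upper gates} of their blocks. In terms of geodesics: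
\begin{itemize}
\item[(Gate)] Let $g$ be a gate in $A\in\{I,J\}$ and $r$ any vertex of the other path. If $g$ is a lower gate, $\gamma(g,r)$ does not begin with the edge of $A$ from $g$ to the next larger vertex; if $g$ is an upper gate, it does not begin with the edge of $A$ from $g$ to the next smaller vertex.
\end{itemize}

By Lemma~\ref{lem:good}, for each $k=1,\dots,9$ the rectangle $[x_k^-,x_k^+]\times[y_k^-,y_k^+]$ contains a good square. It is given by an edge $e_k=w_ku_k$ of $I_k$ with $w_k<u_k$ and an edge $e_k'=w_k'u_k'$ of $J_k$ with $w_k'<u_k'$, and each of these edges lies between the two gates of its block: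
\begin{equation}\label{eq:gates}
\text{lower gate}\le w_k<u_k\le\text{upper gate},\qquad \text{lower gate}\le w'_k<u'_k\le\text{upper gate}.
\end{equation}
Put
\[
L_k=\Gamma(w_k,w_k'),\qquad R_k=\Gamma(u_k,u_k'),
\]
and let $\tilde e_k,\tilde e'_k$ be the edges of $\tilde I,\tilde J$ over $e_k,e_k'$. Goodness gives
\begin{equation}\label{eq:own}
\tilde e_k,\tilde e_k'\notin L_k\quad\text{and}\quad\tilde e_k,\tilde e_k'\notin R_k\qquad(k=1,\dots,9).
\end{equation}
If $k<m$, then $w_k<u_k<w_m<u_m$ in $I$ and $w'_m<u'_m<w'_k<u'_k$ in $J$.

\section{Geodesics that return to the boundary}\label{sec:return}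

The path $L_k$ or $R_k$ may come back to $\tilde I$ or $\tilde J$ and use the edge $\tilde e_m$ or $\tilde e'_m$ of another block. We do not exclude this; we show that it happens at most once on each side of the block $k$. The gates stop a geodesic from running along the boundary from one block to the chosen edge of another. It remains to stop it from jumping through the interior twice in a row. A jump cuts off a pocket, bounded by a piece of the geodesic and a piece of the boundary. If two pockets meet at a vertex $t$, the girth hypothesis puts in each of them a boundary vertex at distance at least $(\ell-1)/2$ from $t$, and the geodesic between these two vertices must pass through $t$. This contradicts the distance hypothesis.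

\begin{lemma}\label{lem:pockets}
Let $A\in\{I,J\}$, and let $\Gamma$ be a lifted geodesic that contains vertices $\tilde a,\tilde t,\tilde c$ of $\tilde A$ in this order, where $t$ lies strictly between $a$ and $c$ on $A$. Then $\Gamma[\tilde a,\tilde t]=\tilde A[\tilde a,\tilde t]$ or $\Gamma[\tilde t,\tilde c]=\tilde A[\tilde t,\tilde c]$.
\end{lemma}

\begin{proof}
Suppose that neither holds. The path $\Gamma[\tilde t,\tilde a]$ projects to $\gamma(t,a)$, the path from $t$ to $a$ in the tree $T_t$. If all edges of $A[t,a]$ were in $T_t$, then $A[t,a]=\gamma(t,a)$, and lifting from $\tilde t$ would give $\tilde A[\tilde t,\tilde a]=\Gamma[\tilde t,\tilde a]$. So some edge of $A[t,a]$ is not in $T_t$, and by (G2) one of its ends, $\pi\in A[t,a]$, has $d(t,\pi)\ge(\ell-1)/2$. The same argument with $c$ in place of $a$ gives $\pi'\in A[t,c]$ with $d(t,\pi')\ge(\ell-1)/2$. Both differ from $t$, and $A[t,a]\cap A[t,c]=\{t\}$, so $\pi'\notin A[t,a]$ and $\pi\notin A[t,c]$.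

The lift of $\gamma(\pi,\pi')$ from $\tilde\pi\in\tilde A[\tilde a,\tilde t]$ ends at a vertex of $\partial\tilde X$ over $\pi'$, which is not in $\tilde A[\tilde a,\tilde t]$. By the shield lemma with $K=\tilde A[\tilde a,\tilde t]$ and $P=\Gamma[\tilde a,\tilde t]$, this lift meets $\Gamma[\tilde a,\tilde t]$. The lift of $\gamma(\pi',\pi)$ from $\tilde\pi'\in\tilde A[\tilde t,\tilde c]$ ends at a vertex over $\pi$, which is not in $\tilde A[\tilde t,\tilde c]$, so it meets $\Gamma[\tilde t,\tilde c]$. (The two lifts need not be the same; only their projections are used.) Thus $\gamma(\pi,\pi')$ contains a vertex $\xi$ of $p(\Gamma[\tilde a,\tilde t])$ and a vertex $\xi'$ of $p(\Gamma[\tilde t,\tilde c])$. The subpath of the geodesic $p(\Gamma)$ between $\xi$ and $\xi'$ contains $t$, and by (G1) it is part of $\gamma(\pi,\pi')$. Hence $d(\pi,\pi')=d(\pi,t)+d(t,\pi')\ge\ell-1$, contrary to the distance hypothesis.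
\end{proof}

\begin{lemma}\label{lem:once}
Let $1\le k\le 9$ and $\Gamma\in\{L_k,R_k\}$. Each of the four sets
\[
\{m<k:\tilde e_m\in\Gamma\},\quad\{m>k:\tilde e_m\in\Gamma\},\quad\{m<k:\tilde e'_m\in\Gamma\},\quad\{m>k:\tilde e'_m\in\Gamma\}
\]
has at most one element.
\end{lemma}

\begin{proof}
We treat the four sets at once. Let $A\in\{I,J\}$, let $\tilde a$ be the end of $\Gamma$ in $\tilde A$ and $\tilde r$ its other end, and in this proof traverse $\Gamma$ from $\tilde a$ to $\tilde r$. The vertex $a$ lies in the $k$-th block of $A$, and $\tilde r\in\partial\tilde X\setminus\tilde A$. Fix one of the two directions along $A$, call it \emph{forward}, and write $x\prec y$ if $y$ lies forward of $x$. For a block $B$ of $A$ let $e(B)$ be its chosen edge, $b(B)$ the forward end of $e(B)$, and $g(B)$ the lower gate of $B$ if forward means increasing, the upper gate if forward means decreasing. By \eqref{eq:gates} and (Gate),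
\begin{equation}\label{eq:gate2}
g(B)\prec b(B),\quad\text{and }\gamma(g(B),r)\text{ does not begin with the forward edge of }A\text{ at }g(B).
\end{equation}
The four choices of $A$ and of the direction correspond to the four sets, and we must show that $\Gamma$ contains the lift of $e(B)$ for at most one block $B$ forward of the block of $a$.

Suppose that it does so for two such blocks $B\ne B'$, the lift of $e(B)$ coming first along $\Gamma$. Put $b=b(B)$ and $c=b(B')$. The vertices $a,b,c$ lie in three different blocks, and the edges $e(B),e(B')$ have no common vertex, so $\tilde a,\tilde b,\tilde c$ are distinct and occur in this order on $\Gamma$.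

\emph{Case $a\prec c\prec b$.} Apply the shield lemma with $K=\tilde A[\tilde a,\tilde b]$ and $P=\Gamma[\tilde a,\tilde b]$. The path $\Gamma[\tilde c,\tilde r]$ goes from $\tilde c\in K$ to $\tilde r\in\partial\tilde X\setminus K$, so it meets $\Gamma[\tilde a,\tilde b]$. But these are disjoint subpaths of the path $\Gamma$.

\emph{Case $a\prec b\prec c$.} By Lemma~\ref{lem:pockets}, $\Gamma$ runs forward along $\tilde A$ from $\tilde a$ to $\tilde b$, or from $\tilde b$ to $\tilde c$. In the first case put $g=g(B)$; then $a\prec g\prec b$, because $a$ lies in an earlier block than $g$. In the second case put $g=g(B')$; then $b\prec g\prec c$, because $b$ lies in an earlier block than $g$. In both cases $\Gamma$ passes through $\tilde g$ and leaves it along the forward edge of $\tilde A$. The part of $p(\Gamma)$ from $g$ on is $\gamma(g,r)$, which contradicts \eqref{eq:gate2}.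
\end{proof}

Call a pair $k<m$ \emph{interfering} if at least one of
\[
\tilde e_k\in L_m,\qquad\tilde e'_k\in R_m,\qquad\tilde e_m\in R_k,\qquad\tilde e'_m\in L_k
\]
holds. By Lemma~\ref{lem:once}, each of the first two conditions holds for at most one $k$ for each $m=2,\dots,9$, and each of the last two holds for at most one $m$ for each $k=1,\dots,8$. So at most $4\cdot8=32$ of the $\binom92=36$ pairs are interfering. This count is the reason for taking nine blocks: $4(q-1)<\binom q2$ holds for $q=9$ and fails for $q=8$.

\section{The cross and the end of the proof}\label{sec:final}

Fix a pair $k<m$ that is not interfering, and rename $k$ as $1$ and $m$ as $2$. To lighten the notation, $w_1,e_1$, and so on now denote the lifts in $\tilde I$ and $\tilde J$. We have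
\[
w_1<u_1<w_2<u_2,\qquad w_2'<u_2'<w_1'<u_1',
\]
the own conditions \eqref{eq:own} for both strips, and
\begin{equation}\label{eq:foreign}
e_1\notin L_2,\qquad e_1'\notin R_2,\qquad e_2\notin R_1,\qquad e_2'\notin L_1 .
\end{equation}
Lemma~\ref{lem:sides}(a) applies with $\Gamma\in\{L_1,R_1\}$ and $\Gamma'\in\{L_2,R_2\}$, and Lemma~\ref{lem:sides}(b) applies with $\Gamma=L_i$ and $\Gamma'=R_i$ for $i=1,2$. The crossings are now subpaths, and we must pick one vertex in each so that the vertices occur in the order of Figure~\ref{fig:cross}. Let
\begin{itemize}
\item $z_{LL}$ be the first vertex of $L_1\cap L_2$ along $L_1$,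
\item $z_{RL}$ be the first vertex of $R_1\cap L_2$ along $L_2$,
\item $z_{RR}$ be the last vertex of $R_1\cap R_2$ along $R_1$,
\item $z_{LR}$ be the last vertex of $L_1\cap R_2$ along $R_2$.
\end{itemize}

\begin{lemma}\label{lem:order}
Along the four paths, from $\tilde I$ to $\tilde J$, the following vertices occur in the order listed, where consecutive ones may coincide:
\[
\begin{array}{ll}
L_1:\ w_1,\ z_{LL},\ z_{LR},\ w_1';\qquad & L_2:\ w_2,\ z_{RL},\ z_{LL},\ w_2';\\[2pt]
R_1:\ u_1,\ z_{RL},\ z_{RR},\ u_1'; & R_2:\ u_2,\ z_{RR},\ z_{LR},\ u_2'.
\end{array}
\]
\end{lemma}

\begin{proof}
In each case the first statement is part (a) of Lemma~\ref{lem:sides} and the second is part (b).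

On $L_1$: vertices before $z_{LL}$ are left of $L_2$, while $z_{LR}\in R_2$ is not left of $L_2$.

On $L_2$: vertices before $z_{RL}$ are right of $R_1$, while $z_{LL}\in L_1$ is not right of $R_1$.

On $R_1$: vertices after $z_{RR}$ are right of $R_2$, while $z_{RL}\in L_2$ is not right of $R_2$.

On $R_2$: vertices after $z_{LR}$ are left of $L_1$, while $z_{RR}\in R_1$ is not left of $L_1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:metric}]
Consider the four closed walks in $\tilde G$ that bound the arms of the cross. Here $x\xrightarrow{P}y$ denotes the subpath $P[x,y]$ traversed from $x$ to $y$.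
\[
\begin{array}{l}
W_1:\ u_1\xrightarrow{e_1}w_1\xrightarrow{L_1}z_{LL}\xrightarrow{L_2}z_{RL}\xrightarrow{R_1}u_1,\\[4pt]
W_2:\ w_2\xrightarrow{e_2}u_2\xrightarrow{R_2}z_{RR}\xrightarrow{R_1}z_{RL}\xrightarrow{L_2}w_2,\\[4pt]
W_1':\ u_1'\xrightarrow{e_1'}w_1'\xrightarrow{L_1}z_{LR}\xrightarrow{R_2}z_{RR}\xrightarrow{R_1}u_1',\\[4pt]
W_2':\ w_2'\xrightarrow{e_2'}u_2'\xrightarrow{R_2}z_{LR}\xrightarrow{L_1}z_{LL}\xrightarrow{L_2}w_2'.
\end{array}
\]
By Lemma~\ref{lem:order}, each path is cut into three consecutive pieces, and each piece appears in exactly one walk: the pieces of $L_1$ in $W_1,W_2',W_1'$, those of $L_2$ in $W_2,W_1,W_2'$, those of $R_1$ in $W_1,W_2,W_1'$, and those of $R_2$ in $W_2,W_1',W_2'$. Each of the four paths is a lift of a geodesic between two vertices of $C$ and has at most $\ell-2$ edges. Therefore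
\[
|W_1|+|W_2|+|W_1'|+|W_2'|=4+|L_1|+|R_1|+|L_2|+|R_2|\le4+4(\ell-2)=4(\ell-1),
\]
and one of the four walks has length at most $\ell-1$.

Each walk uses its first edge exactly once. Indeed, $e_1$ avoids $L_1,R_1$ by \eqref{eq:own} and $L_2$ by \eqref{eq:foreign}; $e_2$ avoids $L_2,R_2$ and $R_1$; $e_1'$ avoids $L_1,R_1$ and $R_2$; and $e_2'$ avoids $L_2,R_2$ and $L_1$. By Lemma~\ref{lem:walk}, applied in the simple graph $\tilde G$, there is a cycle of length at most $\ell-1$ in $\tilde G$. This contradicts Lemma~\ref{lem:girth}. Hence the assumption $n\ge sN$ is false, and $|C|<36(3\varepsilon+1)(\ell-1)$.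
\end{proof}

\begin{thebibliography}{1}

\bibitem{AKSZ}
Maria Axenovich, Leon Kie{\ss}le, Arsenii Sagdeev, Maksim Zhukovskii,
\emph{Faces in girth-saturated graphs on surfaces},
arXiv:2410.13481 (2024).

\end{thebibliography}
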